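
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Hyperbolic doubly primitive knots in non-prime 3-manifolds}


\begin{abstract}
A knot on a genus $2$ Heegaard surface is doubly primitive if on each side some compressing disk meets it in a single point; such a knot has a lens space surgery. We prove that every hyperbolic doubly primitive knot in a non-prime closed orientable $3$-manifold is an essential simple closed curve in a fiber of a genus one fibered knot. This proves a conjecture posed in \cite{Baker}. The proof takes a sphere that meets the Heegaard surface in one circle and meets the knot as few times as possible. It then uses the rigid shape of primitive words in the free group of rank two to find a once-punctured torus in the Heegaard surface that contains the knot and along which both handlebodies are products.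
\end{abstract}

\section{Introduction}

\subsection{Doubly primitive knots}

All $3$-manifolds are orientable, and closed unless they are exteriors or pieces of closed ones. A $3$-manifold is \emph{non-prime} if it is a nontrivial connected sum. A knot is \emph{hyperbolic} if its exterior admits a complete hyperbolic metric of finite volume.

Let $M=H_1\cup_\Sigma H_2$ be a Heegaard splitting of genus $2$, so that $H_1,H_2$ are genus $2$ handlebodies with common boundary $\Sigma$. A knot $K\subset M$ is \emph{doubly primitive} if it lies on such a surface $\Sigma$ and each of $H_1,H_2$ has a compressing disk whose boundary meets $K$ transversally in exactly one point.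

The name refers to fundamental groups. Suppose a disk $D\subset H_i$ meets $K$ once. The boundary of a neighborhood of $K\cup\partial D$ in $\Sigma$ bounds a disk in $H_i$, namely a band sum of two parallel copies of $D$. This disk cuts off from $H_i$ a solid torus which has $D$ as a meridian disk and $K$ as a longitude on its boundary. The remaining piece is a solid torus too. Hence
\begin{equation}\label{eq:primitive}
K \text{ represents a primitive element (a member of a free basis) of } \pi_1(H_i)\cong F_2 .
\end{equation}
In particular $[K]$ is a primitive vector of $H_1(H_i)\cong\mathbb Z^2$, so $[K]\neq 0$ there. Moreover, a $2$-handle attached to $H_i$ along $K$ cancels the first solid torus and leaves the second. Surgery on $K$ along the slope induced by $\Sigma$ amounts to attaching such a $2$-handle on both sides, so it produces a union of two solid tori, a lens space. Double primitivity is thus a geometric reason for a knot to have a lens space surgery, and we ask which knots have it when $M$ is non-prime. A non-prime manifold with a genus $2$ splitting is a connected sum of two lens spaces, neither of which is $S^3$; this is recorded in \cite{Baker} and re-derived in Section~\ref{sec:haken}.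

\subsection{Curves in a page}

For a compact surface $P$ with boundary and a homeomorphism $\varphi$ of $P$ with $\varphi|_{\partial P}=\mathrm{id}$, the \emph{open book} with page $P$ and monodromy $\varphi$ is
\[
M_\varphi=P\times[0,1]\big/\bigl((x,1)\sim(\varphi(x),0),\quad (x,t)\sim(x,t')\text{ for }x\in\partial P\bigr).
\]
Its \emph{binding} is the image of $\partial P$, a fibered link with fiber $P=P\times 0$. A \emph{genus one fibered knot} is a binding with page a once-punctured torus.

Such a page contains doubly primitive knots. Let $F$ be the once-punctured torus page and let $K\subset F\times 0$ be an essential simple closed curve (one which bounds no disk and is not parallel to $\partial F$). The two halves $0\le t\le\frac12$ and $\frac12\le t\le1$ of the open book are products $F\times I$ with the intervals over $\partial F$ collapsed, so they are genus $2$ handlebodies with common boundary $F\times0\cup F\times\frac12$. Let $e\subset F$ be a properly embedded arc such that $e\times0$ crosses $K$ once. The images of $e\times[0,\frac12]$ and of $\varphi^{-1}(e)\times[\frac12,1]$ are disks, one in each half. The boundary of each meets $F\times0$ exactly in $e\times 0$, hence meets $K$ once.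 So $K$ is doubly primitive.

In non-prime manifolds the genus one fibered knots are explicit. Let $L(r,1)$ be the lens space obtained by $-r$ surgery on the unknot in $S^3$; thus $L(\pm1,1)=S^3$, and $L(0,1)=S^1\times S^2$ is counted as a lens space. (Orientation conventions are immaterial here, since $r$ ranges over integers of both signs and homeomorphisms are not required to preserve orientation.) The \emph{$r$-Hopf band} is the fibered link in $L(r,1)$ whose fiber is an annulus and whose monodromy is $r$ Dehn twists along the core. For $r,s\ne\pm1$, plumbing the $r$-Hopf band and the $s$-Hopf band gives a genus one fibered knot in $L(r,1)\#L(s,1)$. Its fiber $F$ is a once-punctured torus, in which the cores $a,b$ of the two annuli meet transversally once. As recorded in \cite{Baker}, these are the only genus one fibered knots in non-prime manifolds.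

\begin{definition}
A \emph{slope} is a pair $(p,q)$ of coprime integers up to overall sign. For $r,s\neq\pm1$ let $K^{p,q}_{r,s}\subset L(r,1)\#L(s,1)$ be the essential simple closed curve on the fiber $F$ above with homology class $\pm(p[a]+q[b])$. We write $K=K^{p,q}_{r,s}$ if some homeomorphism, not necessarily orientation-preserving, from the manifold containing $K$ to $L(r,1)\#L(s,1)$ carries $K$ to $K^{p,q}_{r,s}$.
\end{definition}

As $(p,q)$ varies, the knots $K^{p,q}_{r,s}$ run through all essential simple closed curves in a fiber of this genus one fibered knot, so the choice of basis does not matter. That they are doubly primitive is also recorded in \cite{Baker}, for $(r,s)\ne(0,0)$. The following is posed in \cite{Baker}.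

\begin{conjecture}
If $K$ is a hyperbolic doubly primitive knot in a non-prime manifold, then $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s\ne\pm1$.
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:main}
The conjecture is true: if $K$ is a hyperbolic doubly primitive knot in a non-prime manifold, then $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s\neq\pm1$. One can take $|r|\ge2$.
\end{theorem}

Hyperbolicity serves only to exclude the first alternative of the following statement. Intersections of spheres with Heegaard surfaces are understood to be transverse.

\begin{theorem}\label{thm:dichotomy}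
Let $K$ be a doubly primitive knot in a non-prime manifold $M$, lying on $\Sigma$ as in the definition. Then one of the following holds.
\begin{enumerate}
\item There is a $2$-sphere in $M$ that meets $\Sigma$ in one circle transverse to $K$, separates $M$ into two pieces neither of which is a ball, and meets $K$ in $0$ or $2$ points.
\item $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s$ with $|r|\ge2$, $s\neq\pm1$.
\end{enumerate}
\end{theorem}

\subsection{The idea of the proof}

The Heegaard surface of a non-prime $M$ contains an essential separating circle $c$ that bounds disks on both sides. It cuts $\Sigma$ into two once-punctured tori $T_1,T_2$. Choose $c$ to meet $K$ as few times as possible, say $2N$ times. If $N\le1$, we have the first alternative. If $N\ge2$, there are two sources of information.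

\emph{Algebra.} Reading off how the arcs of $K$ in $T_1$ and $T_2$ cross the meridians of $H_1$ gives a word $\prod x^{\mu_j}y^{\nu_j}$ that is primitive in $\pi_1(H_1)=F(x,y)$. Primitive words are rigid: if no exponent is $0$, one letter occurs only with one exponent $\pm1$, and the exponents of the other take at most two values, which are consecutive integers. The same holds for $H_2$.

\emph{Geometry.} If the arcs of $K$ violate the pattern we want (for instance, if some exponent is $0$), we build from a meridian a new circle that bounds disks on both sides and meets $K$ fewer times.

Together these force $K$ into a very simple position, from which a once-punctured torus $G\subset\Sigma$ containing $K$ can be seen directly. The meridians of $H_1$ and $H_2$ each cross $G$ in one arc and its complement in one arc, so each $H_i$ is a product over $G$. This makes $M$ an open book with page $G\supset K$. The monodromy can be read off: it is a product of powers of two twists, the monodromy of a plumbing of two Hopf bands. Section~\ref{sec:smallest} sketches this for $N=2$, where the main point can be seen by hand.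

\subsection{Facts used}
\begin{itemize}
\item Haken's lemma: if $M$ contains an essential sphere (one that bounds no ball), then some essential sphere meets a given Heegaard surface in one circle.
\item Nielsen: $\ker(\mathrm{Aut}\,F_2\to GL_2(\mathbb Z))=\mathrm{Inn}\,F_2$.
\item Handlebodies embed in $\mathbb R^3$ and are irreducible (every $2$-sphere in them bounds a ball), and a compact connected submanifold of $\mathbb R^3$ bounded by one sphere is a ball.
\item Stallings, Gabai: a plumbing of open books is an open book whose monodromy is the composition of the two monodromies, each extended by the identity.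
\item The exterior of a hyperbolic knot is irreducible and $\partial$-irreducible, and every incompressible properly embedded annulus in it is $\partial$-parallel.
\end{itemize}

\section{Words and arcs}

\subsection{Primitive words}

\begin{lemma}\label{lem:words}
Let $w=x^{\mu_1}y^{\nu_1}\cdots x^{\mu_N}y^{\nu_N}$, with $N\ge1$ and all exponents nonzero, be primitive in $F(x,y)$. Then, after possibly exchanging $x$ and $y$, all $x$-exponents equal one $\varepsilon\in\{\pm1\}$ and all $y$-exponents lie in $\{n,n+1\}$ for some integer $n$.
\end{lemma}

\begin{proof}
\emph{Primitive elements with the same abelianization are conjugate.} Write them as $g=\theta(x)$ and $g'=\theta'(x)$ with automorphisms $\theta,\theta'$. Then $\theta^{-1}\theta'$ acts on $\mathbb Z^2$ fixing $(1,0)$. By Nielsen it is the composition of an automorphism $x\mapsto x$, $y\mapsto x^ky^{\pm1}$ with an inner one. So $\theta^{-1}(g')=\theta^{-1}\theta'(x)$ is conjugate to $x=\theta^{-1}(g)$, and $g'$ is conjugate to $g$.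

Since cyclically reduced forms are unique up to cyclic permutation, $w$ (which is cyclically reduced) is determined up to cyclic permutation by its abelianization. This vector is primitive. It is not $(\pm1,0)$ or $(0,\pm1)$, because otherwise $w$ would be conjugate to a generator or its inverse, but it involves both letters. So both entries are nonzero. Inverting generators preserves the form in the conclusion, so we may assume the vector is $(m,n)$ with $m,n\ge1$ coprime. It suffices to exhibit one primitive word with this abelianization, all exponents positive, in which all exponents of one letter are $1$ and those of the other lie in some $\{k,k+1\}$.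

We induct on $m+n$. If $m=1$ take $xy^n$; if $n=1$ take $x^my$. Otherwise $m\ne n$, and by symmetry $2\le m<n$. Write $n=mq+r$ with $q\ge1$; by coprimality $1\le r<m$. Take by induction a word for $(m,r)$. If all its $x$-exponents were $1$, it would have $m$ syllables in $y$, each with exponent at least $1$, whence $r\ge m$, which is false. So all its $y$-exponents are $1$, and it is $\prod x^{c_i}y$ with $c_i\ge1$. Apply the automorphism $x\mapsto xy^q$, $y\mapsto y$. The result $\prod(xy^q)^{c_i}y$ is primitive with abelianization $(m,n)$; its $x$-exponents are all $1$ and its $y$-exponents lie in $\{q,q+1\}$.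
\end{proof}

A proper power is never primitive, since its abelianization is not a primitive vector. We use this as often as Lemma~\ref{lem:words}.

\subsection{Arcs and curves in a once-punctured torus}

Let $T$ be a once-punctured torus with boundary circle $c$, and let $\hat T$ be $T$ capped off by a disk. Then $H_1(T,\partial T)=H_1(\hat T)\cong\mathbb Z^2$ carries the intersection form. A properly embedded arc is \emph{essential} if it does not cut off a disk from $T$. An oriented essential arc, and likewise an oriented nonseparating simple closed curve, has a primitive class in $H_1(\hat T)$; this class up to sign is its \emph{slope}. Slopes classify essential arcs and nonseparating simple closed curves up to isotopy. The \emph{distance} of slopes $u,v$ is $|u\cdot v|$.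

\begin{lemma}\label{lem:arcs}
Let $\sigma,\sigma'$ be disjoint essential arcs in $T$. If they have equal slopes they are parallel; otherwise their slopes have distance $1$. Hence disjoint essential arcs in $T$ have at most three slopes in total, and any two different ones form a basis of $H_1(\hat T)$.
\end{lemma}

\begin{proof}
Let $u$ be the class of $\sigma$. Cutting $T$ along $\sigma$ gives an annulus with core of class $\pm u$, each of whose boundary circles consists of a copy of $\sigma$ and an arc of $c$. If $\sigma'$ has both ends on one circle, it cuts off a disk from the annulus. The boundary of this disk contains the copy of $\sigma$, as $\sigma'$ is essential, so $\sigma'$ is parallel to $\sigma$. If $\sigma'$ joins the two circles, it crosses the core once, and its class meets $u$ once. This gives the first statement. If $v_1,v_2$ are two of the slopes, a third is $\pm v_1\pm v_2$, and $v_1+v_2$ and $v_1-v_2$ have distance $2$, so at most one of them occurs.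
\end{proof}

\begin{lemma}\label{lem:position}
Given finitely many disjoint essential arcs in $T$ and a slope $t$, there is a simple closed curve of slope $t$ in $T$ that meets each of the arcs, say of class $u$, in exactly $|t\cdot u|$ points, all of the same sign.
\end{lemma}

\begin{proof}
The idea is to make all arcs straight in a flat torus. We may assume that there is at least one arc. If only one slope occurs, the arcs cut $T$ into rectangles and one annulus, and we add a spanning arc of the annulus with ends on $c$. So we may assume that at least two slopes occur. Choose one arc of each slope. Two of these, $\sigma_1,\sigma_2$, cut $T$ into an octagon whose sides are alternately copies of $\sigma_1,\sigma_2,\sigma_1,\sigma_2$ and four arcs of $c$. The torus $\mathbb R^2/\mathbb Z^2$ minus an open round disk of radius $\rho$ about $0$ is cut by the horizontal and vertical lines through $0$ in the same way. So we may identify $T$ with this model, $\sigma_1,\sigma_2$ being the straight arcs. Here $\rho$ is chosen so small, depending on the slope $t$ in these coordinates, that some straight closed curve of slope $t$ misses the disk.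

A chosen arc of a third slope lies in the octagon and joins two of its sides on $c$. It is essential and not parallel to $\sigma_1$ or $\sigma_2$, so these sides are opposite, and up to isotopy the arc is straight, on a diagonal line through $0$. All remaining arcs are parallel to chosen ones. So, up to isotopy, they are straight arcs on lines parallel to those through $0$ and at distance much smaller than $\rho$ from $0$; different families of such lines cross only inside the removed disk. A straight closed curve of slope $t$ that misses the disk meets each of these straight closed curves, say of class $u$, in $|t\cdot u|$ points of equal sign, none of them in the disk.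
\end{proof}

\section{Haken circles}\label{sec:haken}

Throughout, $K$ is a doubly primitive knot on $\Sigma$ in a non-prime manifold $M=H_1\cup_\Sigma H_2$, and $K$ is oriented.

\subsection{Making new circles from meridians}

A \emph{Haken circle} is an essential separating curve in $\Sigma$ that bounds disks in both $H_1$ and $H_2$. Being a Haken circle is invariant under isotopy in $\Sigma$. We need a supply of them, and control over their intersections with $K$.

Let $a\subset\Sigma$ be a nonseparating curve, $A=N(a)$ an annular neighborhood, and $\partial A=a^+\cup a^-$. Let $R\subset\Sigma\setminus\mathrm{int}\,A$ be a rectangle that meets $\partial A$ exactly in two opposite sides, one in $a^+$ and one in $a^-$; we say that $R$, or its core arc, \emph{joins the two sides of $a$}. Put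
\[
e(a,R)=\partial(A\cup R),
\]
and $e(a,\delta)=e(a,N(\delta))$ for an arc $\delta$ in $\Sigma\setminus \mathrm{int}\,A$ joining the two sides of $a$. The surface $A\cup R$ is a once-punctured torus. Its complement is connected (it has one boundary circle) with Euler characteristic $-1$, so it is a once-punctured torus as well. Hence $e(a,R)$ is separating and essential.

\begin{lemma}\label{lem:count}
Let $a$ be transverse to $K$, and let $A$ be thin, so that $K\cap A$ consists of $|a\cap K|$ spanning arcs. If $R\cap K$ consists of $m\ge0$ arcs parallel to the core of $R$, joining the two sides of $R$ on $\partial A$ and missing the two other sides, then $e(a,R)$ meets $K$ in exactly $2|a\cap K|-2m$ points.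
\end{lemma}

\begin{proof}
The circle $e(a,R)$ consists of $a^+\setminus R$, $a^-\setminus R$ and the two long sides of $R$. Each of the first two contains $|a\cap K|-m$ points of $K$, and the last two contain none.
\end{proof}

We use this with $m=0$ ($R$ a neighborhood of an arc $\delta$ disjoint from $K$), with $m=1$ ($R$ a neighborhood of a component $\kappa$ of $K$ cut along $a$ that joins the two sides of $a$), and once with $m=N$.

\begin{lemma}\label{lem:newcircles}
\begin{enumerate}
\item[(i)] If $a$ is nonseparating and bounds disks in both $H_1$ and $H_2$, then every $e(a,R)$ is a Haken circle.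
\item[(ii)] Let $a,b\subset\Sigma$ be disjoint nonseparating curves, $a$ bounding a disk in $H_1$ and $b$ a disk in $H_2$. If $R$ joins the two sides of $b$ and is disjoint from $a$, then $e(b,R)$ is a Haken circle. Likewise $e(a,R)$ is one if $R$ joins the two sides of $a$ and is disjoint from $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $a$ bounds a disk in $H_i$, then $e(a,R)$ bounds in $H_i$ the band sum along $R$ of two parallel copies of it. This gives (i), and shows in (ii) that $e=e(b,R)$ bounds a disk in $H_2$. The once-punctured torus $Z$ on the other side of $e$ contains $a$. Since $a$ is nonseparating in $\Sigma$, it is neither inessential nor peripheral in $Z$. So it is nonseparating in $Z$, $Z$ cut along $a$ is a pair of pants, and $Z$ is isotopic to $N(a)\cup R'$ for some rectangle $R'$ joining the two sides of $a$. Thus $e$ is isotopic to $e(a,R')$ and bounds a disk in $H_1$. The last claim is symmetric.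
\end{proof}

\begin{lemma}\label{lem:existence}
$\Sigma$ contains a Haken circle.
\end{lemma}

\begin{proof}
By Haken's lemma some essential sphere $S\subset M$ meets $\Sigma$ in one circle. Suppose it bounded a disk $E\subset\Sigma$. By irreducibility the spheres $(S\cap H_i)\cup E$ would bound balls $B_i\subset H_i$, and $S$ would bound the ball $B_1\cup_EB_2$. So the circle is essential in $\Sigma$. If it separates $\Sigma$ it is a Haken circle; otherwise Lemma~\ref{lem:newcircles}(i) gives one.
\end{proof}

\subsection{The minimal circle}\label{sec:minimal}

A Haken circle $c$ cuts $\Sigma$ into once-punctured tori $T_1,T_2$. A disk in $H_1$ and a disk in $H_2$ bounded by $c$ form a sphere $\hat S$ that meets $\Sigma$ in $c$ and decomposes $M$ as $L_1\#L_2$, where $L_i=V_i\cup_{\hat T_i}W_i$ with solid tori $V_i$ coming from $H_1$ and $W_i$ from $H_2$. If some $L_i$ were $S^3$, then $M$ would be the other summand, which has a genus one splitting and so is prime. Hence $L_i\ne S^3$ for $i=1,2$, and neither side of $\hat S$ is a ball.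

Let $a_i,b_i\subset T_i$ be the meridians of $V_i,W_i$; they are unique up to isotopy in $T_i$. We choose orientations and put
\[
p_i=a_i\cdot b_i,\qquad \alpha_i=a_i\cdot(\ ),\quad \beta_i=b_i\cdot(\ )\colon\ H_1(\hat T_i)\to\mathbb Z .
\]
Since $L_i\neq S^3$, we have $p_i\ne\pm1$. So either $|p_i|\ge2$, or $p_i=0$ and the summand is $S^1\times S^2$. In the latter case $a_i=b_i$ up to isotopy and orientation, and we use the same curve for both.

\medskip
\noindent\textbf{Choice of $c$.} \emph{From now on $c$ is a Haken circle transverse to $K$ for which $|K\cap c|=2N$ is minimal among all Haken circles transverse to $K$.}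
\medskip

Suppose $N\ge1$. Then $K\cap T_i$ consists of $N$ arcs, the \emph{$T_i$-arcs}, oriented as parts of $K$, and $K$ runs alternately through $T_1$-arcs and $T_2$-arcs. All of them are essential: otherwise an outermost inessential arc cobounds with an arc of $c$ a disk with interior disjoint from $K$, and pushing $c$ across it lowers $|K\cap c|$. So Lemma~\ref{lem:arcs} applies in $T_1$ and in $T_2$. By Lemma~\ref{lem:position} we place each of $a_1,b_1,a_2,b_2$, separately, so that it meets each arc of $K$ of class $u$ in the least number $|\alpha_i(u)|$ (respectively $|\beta_i(u)|$) of points, all of one sign.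

Let $x,y$ be the basis of $\pi_1(H_1)$ dual to the disks bounded by $a_1,a_2$, and $x',y'$ the basis of $\pi_1(H_2)$ dual to those bounded by $b_1,b_2$. Reading intersections along $K$ gives cyclic words
\[
W_1=\prod_{j=1}^N x^{\alpha_1(u_j)}y^{\alpha_2(v_j)},\qquad W_2=\prod_{j=1}^N x'^{\beta_1(u_j)}y'^{\beta_2(v_j)},
\]
where $u_1,v_1,\dots,u_N,v_N$ are the classes of the successive $T_1$- and $T_2$-arcs. By \eqref{eq:primitive} both words are primitive. Below we use only the minimality of $c$, property \eqref{eq:primitive} (mostly as primitivity of $W_1,W_2$), and $p_i\ne\pm1$.

\begin{proposition}\label{prop:main}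
If $N\ge2$, then $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s$ with $|r|\ge2$, $s\ne\pm1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy} from Proposition~\ref{prop:main}]
If $N\le1$, the sphere $\hat S$ meets $\Sigma$ in $c$, meets $K$ in $2N\le2$ points, and has no ball on either side, so the first alternative holds. If $N\ge2$, Proposition~\ref{prop:main} gives the second.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:dichotomy}]
Let $K$ be hyperbolic with exterior $E(K)$, and suppose the first alternative holds with a sphere $\hat S$. If $\hat S\cap K=\emptyset$, then $\hat S$ bounds a ball in the irreducible manifold $E(K)$, hence one side of $\hat S$ in $M$ is a ball, a contradiction.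

Suppose $|\hat S\cap K|=2$. The sphere $\hat S$ is transverse to $K$, because the circle $\hat S\cap\Sigma$ is transverse to $K$ in $\Sigma$. So $A=\hat S\cap E(K)$ is an annulus whose boundary circles are meridians of $K$. It is incompressible: otherwise a meridian would bound a disk in $E(K)$, contrary to $\partial$-irreducibility. So $A$ is $\partial$-parallel; one of the two pieces of $E(K)$ cut along $A$ is a product region $A\times I$ between $A$ and an annulus in $\partial E(K)$. The corresponding side of $\hat S$ in $M$ is this product together with a piece $D^2\times I$ of $N(K)$ attached along that annulus, identified with $\partial D^2\times I$. This is a ball, a contradiction. So the second alternative holds.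
\end{proof}

It remains to prove Proposition~\ref{prop:main}. \textbf{From now on $N\ge2$.} The situation is symmetric under exchanging the indices $1,2$, and under exchanging $H_1,H_2$ (that is, $a_i$ with $b_i$).

\section{The smallest case}\label{sec:smallest}

Before the general argument we sketch the case $N=2$, with a few simplifying assumptions that the next two sections will justify. Here
\[
W_1=x^{\alpha_1(u_1)}y^{\alpha_2(v_1)}x^{\alpha_1(u_2)}y^{\alpha_2(v_2)} .
\]
Suppose all exponents in $W_1$ and $W_2$ are positive, and that it is $x$ and $x'$ that occur only with exponent $1$. By Lemma~\ref{lem:words}, and since $W_1$ is not a proper power, the two $y$-exponents are $n$ and $n+1$ in some order, with $n\ge1$. For instance $W_1=xyxy^2$. Similarly the $y'$-exponents are $n'$ and $n'+1$ in some order.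

\emph{In $T_1$.} Here $\alpha_1$ and $\beta_1$ are both $1$ on $u_1$ and $u_2$. If $u_1\neq u_2$, the two slopes are different and the class $u_1-u_2$ is primitive and annihilated by both $\alpha_1$ and $\beta_1$, so $a_1=b_1$ and $p_1=0$. This contradicts minimality: $a_1=b_1$ crosses $K$ twice, in the same direction, so the part $\kappa$ of $K$ between the crossings joins the two sides of $a_1$, and $e(a_1,\kappa)$ is a Haken circle meeting $K$ in $2\cdot2-2=2<4$ points. The same circle shows that $p_1=0$ is impossible also if $u_1=u_2$. So $|p_1|\ge2$, and the two $T_1$-arcs are parallel, with one class $u$.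

\emph{In $T_2$.} The values $\alpha_2(v_1)\ne\alpha_2(v_2)$ are positive, so $v_1,v_2$ have different slopes and $v_1\cdot v_2=\pm1$. The class to look at is
\[
w=v_2-v_1,\qquad \alpha_2(w)=\pm1,\quad\beta_2(w)=\pm1 .
\]
A curve $\hat w$ of class $w$ crosses each of the two $T_2$-arcs once, since $v_1\cdot w=v_2\cdot w=v_1\cdot v_2$, and in the same direction. It cuts $K$ into two strands. Each of them leaves one side of $\hat w$, enters $T_1$, follows an arc of class $u$, and returns to the other side of $\hat w$. The two strands are parallel in $T_1$. They are also parallel in $T_2$ cut along $\hat w$, which is a pair of pants with boundary $c$ and the two sides of $\hat w$. Fitting these pieces together (Lemma~\ref{lem:strip} below), we find a single rectangle $R$ that contains both strands, and $K$ lies in the once-punctured torus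
\[
G=N(\hat w)\cup R .
\]

\emph{Why $G$ should be a fiber.} The group $\pi_1(G)$ is free on $\hat w$ and a loop $\zeta$ that runs once through $R$ and closes up inside $N(\hat w)$. In $H_1$ the curve $\hat w$ misses $a_1$ and can be drawn to cross $a_2$ once, so it gives $y^{\pm1}$. The loop $\zeta$ crosses $a_1$ once, and $a_2$ only before and after that, so it gives $y^ix^{\pm1}y^j$ for some $i,j$. These two elements form a basis of $F(x,y)$, whatever $i,j$ are. So $\pi_1(G)\to\pi_1(H_1)$ is an isomorphism, and the same holds for $H_2$. This suggests that both handlebodies are products $G\times I$ and that $M$ is an open book with page $G$. In Section~\ref{sec:fiber} we show this directly, by finding in each handlebody two disks that are vertical for the product.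

For general $N$ we must show that no exponent vanishes, that the letters with constant exponent $\pm1$ have the same index on both sides, and that $T_2$ contains only two slopes. For $N\ge3$ three slopes are conceivable there; excluding them is where the rectangle is used with $m=N$ in Lemma~\ref{lem:count}.

\section{No exponent vanishes}

An arc of $K$ contributes the exponent $0$ exactly if its slope is that of the meridian. If there is such an arc, then by Lemma~\ref{lem:arcs} every other arc in the same torus crosses the meridian at most once, so the meridian crosses $K$ fewer than $N$ times. To profit from this, we need an arc $\delta$ which joins the two sides of the meridian and misses $K$. We look for it in the complement of the meridian. Let $P$ be $\Sigma$ cut along one or two disjoint curves. The components of $K\cap P$ that are arcs are called \emph{edges}, and the components of $P\setminus K$ \emph{regions}. A region \emph{touches} a boundary circle of $P$ if it contains points of it.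

\begin{lemma}\label{lem:label}
Let $P$ be connected and let $d^+,d^-$ be two boundary circles of $P$. Suppose $K\cap P$ is nonempty and consists of edges, each with at least one end on $d^+\cup d^-$. Then some region touches both $d^+$ and $d^-$.
\end{lemma}

\begin{proof}
Every region has an edge in its frontier. The regions on the two sides of an edge touch the circles containing its ends. So every region touches $d^+$ or $d^-$. If none touched both, each region would be labeled by the one it touches, and the label would not change on crossing an edge. As $P$ is connected, it would be constant. But $d^+$ and $d^-$ are each touched by some region.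
\end{proof}

\begin{lemma}\label{lem:zero}
If $p_1=0$, then no $T_1$-arc has slope $a_1$ $(=b_1)$. Similarly for index $2$.
\end{lemma}

\begin{proof}
Suppose there are $k_0\ge1$ such arcs. The other $T_1$-arcs have slopes at distance $1$ from $a_1$, so $A:=|K\cap a_1|=N-k_0<N$. Let $P$ be $\Sigma$ cut along $a_1$, with new boundary circles $a^\pm$; it is connected. We claim that some region touches both $a^+$ and $a^-$.

If $A>0$, then $K\cap P$ consists of edges with ends on $a^+\cup a^-$, and Lemma~\ref{lem:label} applies. If $A=0$, then $K$ is a closed curve in $P$. If $K$ separated $a^+$ from $a^-$ in $P$, then $[K]=\pm[a_1]$ in $H_1(\Sigma)$ and $[K]=0$ in $H_1(H_1)$. If $K$ separated $P$ with $a^+$ and $a^-$ on the same side, then $[K]=0$ in $H_1(\Sigma)$. Both contradict \eqref{eq:primitive}, so $P\setminus K$ is connected and touches both circles.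

In such a region choose an arc $\delta$ from $a^+$ to $a^-$. By Lemmas~\ref{lem:newcircles}(i) and~\ref{lem:count}, $e(a_1,\delta)$ is a Haken circle meeting $K$ in $2A<2N$ points, contrary to minimality.
\end{proof}

\begin{lemma}\label{lem:ab}
$K$ does not have both a $T_1$-arc of slope $a_1$ and a $T_2$-arc of slope $b_2$. Similarly for $b_1$ and $a_2$.
\end{lemma}

\begin{proof}
Suppose there are $k_0\ge1$ and $l_0\ge1$ such arcs. By Lemma~\ref{lem:arcs} all other $T_1$-arcs cross $a_1$ once and all other $T_2$-arcs cross $b_2$ once, so
\[
A:=|K\cap a_1|=N-k_0<N,\qquad B:=|K\cap b_2|=N-l_0<N .
\]
Let $S$ be $\Sigma$ cut along $a_1\cup b_2$, a sphere with four holes bounded by $a^\pm,b^\pm$. Each of $a^\pm$ carries $A$ ends of edges, and each of $b^\pm$ carries $B$. If a region touched both $a^+$ and $a^-$, or both $b^+$ and $b^-$, then Lemmas~\ref{lem:newcircles}(ii) and~\ref{lem:count} would give a Haken circle meeting $K$ in $2A<2N$ or $2B<2N$ points. Hence: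
\begin{itemize}
\item[$(*)$] no region touches both $a^+$ and $a^-$, and none touches both $b^+$ and $b^-$; in particular no edge joins $a^+$ to $a^-$ or $b^+$ to $b^-$.
\end{itemize}

\emph{Edges are essential in $S$.} Suppose an edge $\kappa$ cobounds a disk $D\subset S$ with an arc $\tau$ of $a^+$ or $a^-$ (the case of $b^\pm$ is the same with the indices exchanged). Since $c$ is essential in $\Sigma$ and disjoint from $a_1\cup b_2$, $c\cap D$ consists of arcs with both ends on $\kappa$. Suppose there are any. Choose one, $\gamma$, such that the disk $D'$ it cuts off from $D$ on the side away from $\tau$ contains no other. Then $\partial D'=\gamma\cup\kappa'$, where $\kappa'\subset\kappa$ is one of the $T_i$-arcs for some $i$, and $D'\subset T_i$. So $\kappa'$ is inessential in $T_i$, a contradiction. Suppose $c\cap D=\emptyset$. Then $D$ lies in $T_1$ cut along $a_1$, and $\kappa$ is part of a single $T_1$-arc. Its two ends lie on the same one of the circles $a^\pm$, so they come from two different crossings of $K$ with $a_1$. But each $T_1$-arc crosses $a_1$ at most once, a contradiction.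

\emph{The case $A=B=0$.} Then $K$ is a closed curve in the planar surface $S$, so its class in $H_1(\Sigma)$ is one of $0$, $\pm[a_1]$, $\pm[b_2]$, $\pm[a_1]\pm[b_2]$. In $H_1(H_1)$ the class $[a_1]$ vanishes and $[b_2]$ is $\pm p_2$ times the class of $y$. So $[K]$ is $0$ or $\pm p_2[y]$, which is not primitive because $p_2\ne\pm1$. This contradicts \eqref{eq:primitive}.

\emph{The case $A+B>0$.} Then $K\cap S$ consists of edges. By $(*)$ each is an $aa$-loop (both ends on the same one of $a^\pm$), a $bb$-loop, or an $ab$-edge. If there is no $bb$-loop, every edge has an end on $a^+\cup a^-$, and Lemma~\ref{lem:label} contradicts $(*)$. Likewise there must be an $aa$-loop.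

Let $\lambda$ be an $aa$-loop, say at $a^+$; then $A\ge2$. It cuts $S$ into two components, each containing at least one of the other three boundary circles, because $\lambda$ is essential. So one of the components, $Q$, contains exactly one of them, $d$, and $Q$ is an annulus. An edge in $Q$ with both ends on $d$ would be inessential, so every edge ending on $d$ has its other end on $a^+$. If $d=a^-$, the $A\ge2$ ends on $d$ give edges from $a^+$ to $a^-$, contrary to $(*)$. So $d$ is $b^+$ or $b^-$, and the $B$ edges ending on it lead to $a^+$. Counting also the two ends of $\lambda$, we get $A\ge B+2$. Symmetrically, a $bb$-loop gives $B\ge A+2$. This is a contradiction.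
\end{proof}

\begin{lemma}\label{lem:nonzero}
The functions $\alpha_1,\beta_1$ are nonzero on all $T_1$-arcs, and $\alpha_2,\beta_2$ are nonzero on all $T_2$-arcs. Thus all exponents in $W_1$ and $W_2$ are nonzero.
\end{lemma}

\begin{proof}
By symmetry suppose there is a $T_1$-arc $\sigma$ of slope $a_1$. By Lemma~\ref{lem:zero}, $p_1\neq0$, so $|p_1|\ge2$. Then no $T_1$-arc has slope $b_1$, as its distance from $\sigma$ would be $|p_1|\ge2$. By Lemma~\ref{lem:ab} no $T_2$-arc has slope $b_2$. So all exponents in $W_2$ are nonzero, and Lemma~\ref{lem:words} applies to $W_2$. Since $\sigma$ contributes $x'^{\pm p_1}$, it is $y'$ whose exponents all equal one $\varepsilon'\in\{\pm1\}$. So every $T_2$-arc crosses $b_2$ exactly once, always in the same direction, and $|K\cap b_2|=N$.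

Let $\kappa$ be the component of $K$ cut along $b_2$ that contains $\sigma$: part of a $T_2$-arc, then $\sigma$, then part of a $T_2$-arc. It joins the two sides of $b_2$, and it is disjoint from $a_1$ since $\sigma$ is. By Lemmas~\ref{lem:newcircles}(ii) and~\ref{lem:count}, $e(b_2,\kappa)$ is a Haken circle meeting $K$ in $2N-2$ points, contrary to minimality.
\end{proof}

\section{The shape of $K$}\label{sec:shape}

By Lemma~\ref{lem:nonzero} we may apply Lemma~\ref{lem:words} to both $W_1$ and $W_2$: in each, one letter occurs only with one exponent $\pm1$.

\begin{lemma}\label{lem:index}
These letters can be chosen with the same index. That is, after possibly exchanging indices, all $x$-exponents in $W_1$ equal one $\varepsilon\in\{\pm1\}$, all $x'$-exponents in $W_2$ equal one $\varepsilon'\in\{\pm1\}$, and the $y$-exponents lie in some $\{n,n+1\}$, the $y'$-exponents in some $\{n',n'+1\}$.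
\end{lemma}

\begin{proof}
Suppose not. Up to exchanging indices, all $x$-exponents of $W_1$ equal $\varepsilon$, all $y'$-exponents of $W_2$ equal $\varepsilon'$, and the $x'$-exponents lie in some $\{n',n'+1\}$. So $\alpha_1=\varepsilon$ on all $T_1$-arcs.

If only one slope occurs in $T_1$, all $T_1$-arcs have the same class $u$, because $\alpha_1$ distinguishes $u$ from $-u$. Then $W_2=(x'^{\beta_1(u)}y'^{\varepsilon'})^N$ is a proper power, as $N\ge2$; this is impossible. If at least two slopes occur, let $u_1,u_2$ be classes of $T_1$-arcs of different slopes. They form a basis and $\alpha_1(u_1-u_2)=0$, so the primitive class $u_1-u_2$ is $\pm a_1$, and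
\[
|p_1|=|\beta_1(u_1)-\beta_1(u_2)|\le1 .
\]
Hence $p_1=0$ and $\beta_1=\pm\alpha_1$ is constant on all $T_1$-arcs, and $W_2$ is again an $N$-th power, a contradiction.
\end{proof}

We fix the indices as in Lemma~\ref{lem:index}.

\begin{lemma}\label{lem:T1}
$|p_1|\ge2$. All $T_1$-arcs have one class $u$, and $|\alpha_1(u)|=|\beta_1(u)|=1$.
\end{lemma}

\begin{proof}
$K$ crosses $a_1$ exactly $N$ times, always in the same direction. So every component $\kappa$ of $K$ cut along $a_1$ joins the two sides of $a_1$. If $p_1=0$, then $a_1=b_1$ and $e(a_1,\kappa)$ is a Haken circle meeting $K$ in $2N-2$ points, contrary to minimality. Hence $|p_1|\ge2$. If there were $T_1$-arcs of different slopes, with classes $u_1,u_2$, then $\alpha_1(u_1-u_2)=0=\beta_1(u_1-u_2)$, so the primitive class $u_1-u_2$ would be $\pm a_1$ and $\pm b_1$, and $p_1=0$, a contradiction. So there is one slope, and one class because $\alpha_1=\varepsilon$ on all $T_1$-arcs. Finally $|\alpha_1(u)|=|\varepsilon|=1$ and $|\beta_1(u)|=|\varepsilon'|=1$.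
\end{proof}

The next lemma produces the rectangle that appeared in Section~\ref{sec:smallest}. Recall that $K$ is oriented; it \emph{enters} $T_1$ at $N$ points of $c$ and \emph{leaves} it at the other $N$.

\begin{lemma}[Strip lemma]\label{lem:strip}
Let $t\subset T_2$ be a nonseparating curve in the position of Lemma~\ref{lem:position} such that every $T_2$-arc crosses $t$ at least once and all crossings of $K$ with $t$ are in the same direction. Then exactly $N$ components of $K$ cut along $t$ pass through $T_1$. They form the intersection of $K$ with a rectangle $R=R^+\cup Q\cup R^-$ that joins the two sides of $t$ and meets $K$ as in Lemma~\ref{lem:count}. Here $Q\subset T_1$ and $R^\pm\subset T_2$ are rectangles, $Q$ meets $R^+$ along an interval of $c$, and $Q$ meets $R^-$ along another interval of $c$.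
\end{lemma}

\begin{proof}
Between two consecutive $T_1$-arcs $K$ crosses $t$, so exactly $N$ components of $K$ cut along $t$ pass through $T_1$. Let $Y$ be $T_2$ minus an open annular neighborhood of $t$, a pair of pants with boundary $c\cup t^+\cup t^-$. As all crossings with $t$ have the same direction, we may name $t^\pm$ so that $K$ arrives at $t$ through $t^-$ and departs through $t^+$. Then $K\cap Y$ consists of $N$ arcs from $c$ to $t^-$ (initial parts of $T_2$-arcs), $N$ arcs from $t^+$ to $c$ (final parts), and possibly arcs from $t^+$ to $t^-$.

\emph{The rectangles $R^\pm$.} Cut $Y$ along one of the $N$ arcs between $t^+$ and $c$. The result is an annulus with $t^-$ as one boundary circle; the other consists of a $c$-part and a $t^+$-part separated by the two copies of the arc. Any other of the $N$ arcs joins the $c$-part to the $t^+$-part. So it cuts off a disk, away from $t^-$, whose boundary contains exactly one of the two copies, and the two arcs are parallel. Hence the $N$ arcs are pairwise parallel and cut $Y$ into one component containing $t^-$ and $N-1$ rectangles, lying side by side. Let the rectangle $R^+$ be the union of these. All other arcs of $K\cap Y$ have an end on $t^-$, so they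 miss $R^+$. Define $R^-$ in the same way from the $N$ arcs between $c$ and $t^-$. The set $R^+$ is connected, misses the arcs defining $R^-$, and meets $t^+$, which lies in the component complementary to $R^-$. So $R^+\cap R^-=\emptyset$. The interval $R^+\cap c$ contains exactly the points where $K$ enters $T_1$, and $R^-\cap c$ exactly those where it leaves. In both cases the extreme points are the ends of the interval.

\emph{The rectangle $Q$.} By Lemma~\ref{lem:T1} the $T_1$-arcs are $N$ parallel arcs with the same class, hence coherently oriented. They cut $T_1$ into an annulus and $N-1$ rectangles lying side by side. The union $Q$ of these is a rectangle that meets $c$ in two intervals. One contains exactly the $N$ entering points, the other exactly the $N$ leaving points, again with extreme points as ends.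

\emph{They fit together.} An interval of $c$ which contains all entering points and has entering points as ends is $c$ minus one of the $N$ gaps between cyclically consecutive entering points. If it contains no leaving point, the gap must be the one that contains the leaving points. So there is only one such interval, and $R^+$ and $Q$ meet $c$ in the same interval of entering points. In the same way $R^-$ and $Q$ meet $c$ in the same interval of leaving points. Hence $R^+\cup Q\cup R^-$ is a rectangle from $t^+$ to $t^-$ whose intersection with $K$ is the union of the $N$ components in question. Enlarge it slightly so that its long sides miss $K$.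
\end{proof}

\begin{lemma}\label{lem:T2}
After suitable choice of the orientations of $a_2,b_2$, the functions $\alpha_2$ and $\beta_2$ are positive on all $T_2$-arcs. Exactly two slopes occur in $T_2$. Each is traversed in one direction only, and their classes $v_1,v_2$ satisfy
\[
v_1\cdot v_2=\pm1,\qquad |\alpha_2(v_2-v_1)|=|\beta_2(v_2-v_1)|=1 .
\]
\end{lemma}

\begin{proof}
The $y$-exponents lie in $\{n,n+1\}$ and both values occur, since otherwise $W_1=(x^\varepsilon y^k)^N$ would be a proper power. By Lemma~\ref{lem:nonzero} both values are nonzero, so they have the same sign, and reorienting $a_2$ we may assume $n\ge1$. In the same way, the $y'$-exponents take both values $n',n'+1$, and we may assume $n'\ge1$. Hence each slope is traversed in one direction only, and at least two slopes occur. If exactly two occur, $\alpha_2$ and $\beta_2$ each take their two values on $v_1,v_2$, and the displayed equations follow with Lemma~\ref{lem:arcs}.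

Suppose three slopes occur, with classes $v_1,v_2,v_3$. Then $v_3=\pm v_1\pm v_2$, and since $\alpha_2>0$ on all three, we may relabel so that $v_3=v_1+v_2$. Now
\[
2n\le\alpha_2(v_1)+\alpha_2(v_2)=\alpha_2(v_3)\le n+1
\]
forces $n=1$ and $\alpha_2(v_1)=\alpha_2(v_2)=1$. In the same way $\beta_2(v_1)=\beta_2(v_2)=1$. So $\alpha_2=\beta_2$, whence $p_2=0$ and $a_2=b_2$ up to isotopy. Let $k_i\ge1$ be the number of arcs of class $v_i$. Then $N=k_1+k_2+k_3$, and $K$ crosses $a_2$ exactly $k_1+k_2+2k_3=N+k_3$ times, always in the same direction and at least once on each $T_2$-arc. Apply the Strip Lemma with $t=a_2$. By Lemmas~\ref{lem:newcircles}(i) and~\ref{lem:count} (with $m=N$), $e(a_2,R)$ is a Haken circle meeting $K$ in $2(N+k_3)-2N=2k_3<2N$ points, contrary to minimality.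
\end{proof}

\section{The fiber containing $K$}\label{sec:fiber}

\subsection{Two complementary once-punctured tori}

Let $w=v_2-v_1$, a primitive class, and let $\hat w\subset T_2$ be a curve of class $w$ in the position of Lemma~\ref{lem:position}. Since
\[
v_1\cdot w=v_1\cdot v_2=v_2\cdot w=\pm1,
\]
every $T_2$-arc crosses $\hat w$ exactly once, and always in the same direction. So the Strip Lemma applies with $t=\hat w$, and here every component of $K$ cut along $\hat w$ passes through $T_1$. Let $A_w=N(\hat w)$ with $\partial A_w=w^+\cup w^-$. We conclude that
\[
K\subset G:=A_w\cup R,\qquad R=R^+\cup Q\cup R^- .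
\]
This is an annulus with a band joining its two boundary circles, a once-punctured torus. Its complement $G'=\Sigma\setminus\mathrm{int}\,G$ is a once-punctured torus as well. Since $[K]\ne0$ in $H_1(H_1)$, it is nonzero in $H_1(G)$, so $K$ is an essential simple closed curve in $G$. See Figure~\ref{fig:G}.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\fill[gray!30] (0,1.7) rectangle (4,2.3);
\draw (0,1.7)--(4,1.7);
\draw (0,2.3)--(4,2.3);
\draw[very thin] (0,1.85)--(4,1.85);
\draw[very thin] (0,2.0)--(4,2.0);
\draw[very thin] (0,2.15)--(4,2.15);
\draw[dotted,thick] (0,0.6)--(4,0.6);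
\draw[dashed] (0.7,0)--(0.7,1.7);
\draw[dashed] (0.7,2.3)--(0.7,4);
\draw[very thick] (0.7,1.7)--(0.7,2.3);
\filldraw[fill=white,draw=black,thick] (2,2) circle (0.6);
\draw[thin] (0,0) rectangle (4,4);
\node at (2.35,2) {\tiny in};
\node at (1.63,2) {\tiny out};
\node at (2,2.82) {\small $c'$};
\node at (2,1.2) {\small $c''$};
\node at (3.3,2.55) {\small $Q$};
\node at (3.3,3.3) {\small $A_u$};
\node at (3.3,0.8) {\small $\hat u$};
\node at (0.95,3.3) {\small $\eta$};
\node at (0.4,2.5) {\small $\tau_z$};
\node at (2,-0.35) {$T_1$};
\end{scope}
\begin{scope}[xshift=6cm]
\fill[gray!30] (0,0) rectangle (4,0.4);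
\fill[gray!30] (0,3.6) rectangle (4,4);
\fill[gray!30] (1.7,0.4) rectangle (2.3,3.6);
\draw (0,0.4)--(1.7,0.4);
\draw (2.3,0.4)--(4,0.4);
\draw (0,3.6)--(1.7,3.6);
\draw (2.3,3.6)--(4,3.6);
\draw (1.7,0.4)--(1.7,3.6);
\draw (2.3,0.4)--(2.3,3.6);
\draw[very thin] (1.85,0.4)--(1.85,3.6);
\draw[very thin] (2.0,0.4)--(2.0,3.6);
\draw[very thin] (2.15,0.4)--(2.15,3.6);
\draw[dashed] (0.7,0.4)--(0.7,3.6);
\draw[very thick] (0.7,0)--(0.7,0.4);
\draw[very thick] (0.7,3.6)--(0.7,4);
\filldraw[fill=white,draw=black,thick] (2,2) circle (0.6);
\draw[thin] (0,0) rectangle (4,4);
\node at (2,1.62) {\tiny in};
\node at (2,2.38) {\tiny out};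
\node at (1.17,2) {\small $c'$};
\node at (2.88,2) {\small $c''$};
\node at (2.6,3.1) {\small $R^-$};
\node at (2.6,0.9) {\small $R^+$};
\node at (3.5,2) {\small $D_2$};
\node at (0.95,1.3) {\small $\omega$};
\node at (0.4,3.8) {\small $\tau_w$};
\node at (3.3,3.8) {\small $A_w$};
\node at (3.3,-0.2) {\small $\hat w$};
\node at (2,-0.35) {$T_2$};
\end{scope}
\end{tikzpicture}
\caption{The Heegaard surface $\Sigma$ cut along $c$ into $T_1$ (left) and $T_2$ (right). Opposite sides of each square are identified and a round disk is removed; $c$ is its boundary, and the two copies of $c$ are glued so that the parts marked in, out, $c'$, $c''$ match. Shaded: the once-punctured torus $G=A_w\cup R^+\cup Q\cup R^-$, where $A_w$ is a neighborhood of the horizontal side $\hat w$ of the right square; thin lines are strands of $K$ (not drawn inside $A_w$). White, outside the removed disks: the complement $G'=A_u\cup D_2$. The vertical lines are the curves $\tau_z\cup\eta$ on the left and $\tau_w\cup\omega$ on the right, defined in the text; each has one arc in $G$ (solid) and one in $G'$ (dashed).}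
\label{fig:G}
\end{figure}

\emph{The structure of $G'$.} The closure of $c\setminus R$ consists of two arcs $c',c''$. The closure of $T_1\setminus Q$ is an annulus $A_u$ with core $\hat u$ of class $\pm u$. Each of its boundary circles consists of one long side of $Q$ and one of $c',c''$. Let $Y=T_2\setminus\mathrm{int}\,A_w$. The closure $D_2$ of $Y\setminus(R^+\cup R^-)$ is a disk, being a pair of pants cut open along an arc from $c$ to $w^+$ and an arc from $c$ to $w^-$. Around $\partial D_2$ we meet in order an arc of $w^+$, a side of $R^+$, $c'$, a side of $R^-$, an arc of $w^-$, the other side of $R^-$, $c''$, and the other side of $R^+$. So $G'=A_u\cup D_2$ is an annulus with a band $D_2$ that joins its two boundary circles along $c'$ and $c''$. Let $\omega\subset D_2$ be an arc from the arc of $w^+$ to the arc of $w^-$ on $\partial D_2$. It separates $c'$ from $c''$ in $D_2$, so it is a cocore of this band.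

\subsection{The meridians cross $G$ and $G'$ once each}

From here on only the isotopy classes of $a_i,b_i$ in $T_i$ matter, and we choose new representatives. Write $T_{\hat u}$ and $T_{\hat w}$ for Dehn twists along $\hat u$ and $\hat w$ (not to be confused with the tori $T_1,T_2$), supported in $\mathrm{int}\,A_u$ and $\mathrm{int}\,A_w$. Fix an orientation of $G$; twists along curves in $G$ are right-handed for it.

Let $\tau_z\subset Q$ be an arc joining the two long sides of $Q$, a cocore of the band $R$. Its ends lie on the two different boundary circles of $A_u$. If $\eta$ is a spanning arc of $A_u$ with $\partial\eta=\partial\tau_z$, then $\tau_z\cup\eta$ is a curve in $T_1$ crossing $\hat u$ once. Replacing $\eta$ by $T_{\hat u}^k(\eta)$ changes its class by $\pm ku$, so all slopes at distance $1$ from $u$ arise in this way. By Lemma~\ref{lem:T1} these include $a_1$ and $b_1$. So for a suitable $\eta$ and integer $m$ we may take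
\begin{equation}\label{eq:mer1}
a_1=\tau_z\cup\eta,\qquad b_1=\tau_z\cup T_{\hat u}^{\,m}(\eta),\qquad |m|=|p_1|\ge2 .
\end{equation}
Similarly, if $\tau$ is a spanning arc of $A_w$ with $\partial\tau=\partial\omega$, then $\tau\cup\omega$ crosses $\hat w$ once, and twisting $\tau$ along $\hat w$ realizes all slopes at distance $1$ from $w$. By Lemma~\ref{lem:T2} these include $a_2$ and $b_2$. So for a suitable spanning arc $\tau_w$ and integer $l$ we may take
\begin{equation}\label{eq:mer2}
a_2=\tau_w\cup\omega,\qquad b_2=T_{\hat w}^{\,l}(\tau_w)\cup\omega,\qquad |l|=|p_2|\ne1 .
\end{equation}

The arcs $\tau_z,\tau_w$ cut $G$ into a disk, being a cocore of the band and a spanning arc of the annulus. So do $\tau_z$ and $T^{\,l}_{\hat w}(\tau_w)$, the images of $\tau_z,\tau_w$ under $T_{\hat w}^{\,l}$. In the same way, $\eta,\omega$ cut $G'=A_u\cup D_2$ into a disk, and so do $T_{\hat u}^{\,m}(\eta),\omega$. Thus in both handlebodies there is a pair of disjoint meridian disks of the kind considered next.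

\begin{lemma}[Product criterion]\label{lem:product}
Let $H$ be a genus $2$ handlebody with $\partial H=G\cup_\partial G'$ a union of once-punctured tori, and let $D,E\subset H$ be disjoint properly embedded disks with $\partial D=d\cup d'$, $\partial E=e\cup e'$, where $d,e\subset G$ are arcs that cut $G$ into a disk $\hat G$, and $d',e'\subset G'$ are arcs that cut $G'$ into a disk $\hat G'$. Then there are a homeomorphism $f\colon G\to G'$ with $f|_{\partial G}=\mathrm{id}$, $f(d)=d'$, $f(e)=e'$, and a homeomorphism
\[
\Phi\colon (G\times[0,1])/\!\sim\ \longrightarrow H,\qquad (x,t)\sim(x,t')\text{ for }x\in\partial G,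
\]
with $\Phi(x,0)=x$ and $\Phi(x,1)=f(x)$.
\end{lemma}

\begin{proof}
The surface $\partial H$ cut along $\partial D\cup\partial E$ is $\hat G\cup\hat G'$, glued along the four arcs into which the ends of $d,e$ cut $\partial G$. Adding the copies $D^\pm,E^\pm$ of the disks gives the boundary of $H$ cut along $D\cup E$. It is connected with Euler characteristic $-2+4=2$, so it is a sphere. Every component of $H$ cut along $D\cup E$ has nonempty boundary, so $H$ cut along $D\cup E$ is connected. It embeds in $\mathbb R^3$ since $H$ does, so it is a ball $B$.

Choose homeomorphisms $d\to d'$ and $e\to e'$ fixing the ends. The circle $\partial\hat G$ consists of the four arcs of $\partial G$ and copies $d^\pm,e^\pm$ of $d,e$, and $\partial\hat G'$ of the same four arcs and copies $d'^\pm,e'^\pm$. Since $\partial D^\pm=d^\pm\cup d'^\pm$ and $\partial E^\pm=e^\pm\cup e'^\pm$ in $\partial B$, corresponding copies have the same ends. So the chosen maps and the identity on the four arcs form a homeomorphism $\partial\hat G\to\partial\hat G'$. Extend it to $\hat G\to\hat G'$ and reglue to get $f$.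

Define $\Phi$ on $G\times0$ by the identity, on $G\times1$ by $f$, and on the disks $(d\times I)/\!\sim$ and $(e\times I)/\!\sim$ by homeomorphisms onto $D$ and $E$ that extend the maps already given on their boundaries. Pulled back to the ball $(\hat G\times I)/\!\sim$, this is a homeomorphism from its boundary sphere onto $\partial B$, compatible with the regluing. Extend it to the balls by coning and reglue.
\end{proof}

\subsection{The open book}

Apply Lemma~\ref{lem:product} to $H_1$ with the disks bounded by $a_1,a_2$, and to $H_2$ with the disks bounded by $b_1,b_2$. By \eqref{eq:mer1} and \eqref{eq:mer2} we obtain homeomorphisms $f_1,f_2\colon G\to G'$, equal to the identity on $\partial G$, with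
\begin{equation}\label{eq:f}
f_1(\tau_z)=\eta,\quad f_1(\tau_w)=\omega,\qquad f_2(\tau_z)=T_{\hat u}^{\,m}(\eta),\quad f_2\bigl(T_{\hat w}^{\,l}(\tau_w)\bigr)=\omega,
\end{equation}
and product structures $\Phi_1,\Phi_2$. Put $\varphi=f_1^{-1}f_2$. Going up from $G$ to $G'$ through $H_1$ and back down to $G$ through $H_2$ gives the return map $f_2^{-1}f_1=\varphi^{-1}$. Explicitly,
\[
(x,t)\longmapsto\begin{cases}\Phi_1(x,2t)&0\le t\le\frac12,\\ \Phi_2(f_2^{-1}f_1(x),2-2t)&\frac12\le t\le1\end{cases}
\]
is well defined at $t=\frac12$, where both formulas give $f_1(x)$, and it induces a homeomorphism $M_{\varphi^{-1}}\to M$ that carries the page $G\times0$ to $G$ by the identity. In particular, $\partial G$ is a genus one fibered knot in $M$ with fiber $G\supset K$.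

\subsection{The monodromy}

We determine $\varphi$ from its effect on two arcs that cut $G$ into a disk. Put $z=f_1^{-1}(\hat u)$. Since $\hat u$ meets $\eta$ once and misses $\omega$, the curve $z$ meets $\tau_z$ once and misses $\tau_w$. The surface $G$ cut along $\tau_w$ is an annulus, whose core runs once through the band $R$ and closes up by an arc of $A_w\setminus\tau_w$. As $z$ meets $\tau_z$ once, it is isotopic to this core in the complement of $\tau_w$. So, up to isotopy, $z$ meets $\hat w$ exactly once.

For a suitable $m'=\pm m$ we have $f_1^{-1}T_{\hat u}^{\,m}f_1=T_z^{\,m'}$, where $T_z$ is a right-handed Dehn twist along $z$ supported in $f_1^{-1}(\mathrm{int}\,A_u)$, hence away from $\tau_w$. By \eqref{eq:f},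
\[
\varphi(\tau_z)=f_1^{-1}T_{\hat u}^{\,m}(\eta)=T_z^{\,m'}(\tau_z),\qquad \varphi\bigl(T_{\hat w}^{\,l}(\tau_w)\bigr)=f_1^{-1}(\omega)=\tau_w .
\]
Consider $\psi=T_z^{\,m'}T_{\hat w}^{-l}$. Since $T_{\hat w}$ is the identity on $\tau_z$ and $T_z$ is the identity on $\tau_w$,
\[
\psi(\tau_z)=T_z^{\,m'}(\tau_z),\qquad\psi\bigl(T_{\hat w}^{\,l}(\tau_w)\bigr)=T_z^{\,m'}(\tau_w)=\tau_w .
\]
So $\varphi^{-1}\psi$ is the identity on $\partial G$ and maps each of the arcs $\tau_z$, $T_{\hat w}^{\,l}(\tau_w)$ to itself, fixing its ends. After an isotopy rel $\partial G$ it is the identity on both arcs, and it preserves their sides because it is the identity on $\partial G$. The arcs cut $G$ into a disk, so by the Alexander trick $\varphi$ is isotopic to $\psi=T_z^{\,m'}T_{\hat w}^{-l}$ rel $\partial G$.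

\subsection{Comparison with a plumbing}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
We use three elementary moves. Each gives a homeomorphism of open books carrying the page at $t=0$ to the page at $t=0$.
\begin{itemize}
\item Replacing $\varphi$ by $h\varphi h^{-1}$ for a homeomorphism $h\colon P\to P'$: use $h\times\mathrm{id}$.
\item Replacing $\varphi$ by $\varphi^{-1}$: use $(x,t)\mapsto(x,1-t)$.
\item Replacing $\varphi$ by a map $\varphi_1$ isotopic to it rel $\partial P$: if $h_t$ is an isotopy rel $\partial P$ from $h_0=\mathrm{id}$ to $h_1=\varphi_1^{-1}\varphi$, use $(x,t)\mapsto(h_t(x),t)$, which respects the gluings since $\varphi_1h_1=\varphi$.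
\end{itemize}

By Stallings and Gabai, the plumbing of the $r$-Hopf band and the $s$-Hopf band is the open book with page $F$ whose monodromy is the composition, in some order, of $T_a^{\epsilon r}$ and $T_b^{\epsilon s}$. Here $a,b$ are the cores, which meet once, $T_a,T_b$ are right-handed twists for an orientation of $F$, and $\epsilon=\pm1$ is a fixed sign convention. The two orders are conjugate:
\[
T_b^{\epsilon s}T_a^{\epsilon r}=T_a^{-\epsilon r}\bigl(T_a^{\epsilon r}T_b^{\epsilon s}\bigr)T_a^{\epsilon r}.
\]
Put $r=\epsilon m'$ and $s=-\epsilon l$. Then $|r|=|p_1|\ge2$ and $|s|=|p_2|\neq1$. Since $z$ and $\hat w$ meet once up to isotopy, some orientation-preserving homeomorphism $G\to F$ carries $z$ to $a$ and $\hat w$ to $b$ up to isotopy. It conjugates $\psi=T_z^{\,m'}T_{\hat w}^{-l}$, up to isotopy rel boundary, to $T_a^{\epsilon r}T_b^{\epsilon s}$.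

Now $M\cong M_{\varphi^{-1}}\cong M_\varphi\cong M_\psi$, and by the three moves $M_\psi$ is homeomorphic to the open book of the plumbing. Altogether we get a homeomorphism from $M$ to $L(r,1)\#L(s,1)$ that carries the page $G$ to the fiber $F$. It takes the essential simple closed curve $K\subset G$ to an essential simple closed curve on $F$, that is, to some $K^{p,q}_{r,s}$.
\end{proof}

This completes the proof of Proposition~\ref{prop:main}, and with it of Theorems~\ref{thm:dichotomy} and~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{Baker} Kenneth L. Baker, \emph{A Cabling Conjecture for Knots in Lens Spaces}, arXiv:1306.0596 (2013).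
\end{thebibliography}

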